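# Throwing a match: a monotone, Condorcet consistent tournament rule that is 2-SNM$_1$

## Deleting random agents until somebody is unbeaten

Finitely many agents play a round robin: every pair meets once, and no match is drawn. From the results we must choose a winner, and we may use a lottery. An agent who beats everybody must be chosen. The danger is collusion: an agent may deliberately lose to a partner because the partner gains more than she gives up. Suppose that she agrees to this only when the pair's joint gain in winning probability exceeds her own sacrifice. Is there a rule under which this never happens, and under which winning an extra match never hurts the agent who wins it?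

The first guess is yes, by the following rule. If somebody beats everyone, she wins. Otherwise delete an agent chosen uniformly at random, together with her matches, and start again. Call this rule $q$. It treats all agents alike, it honors an unbeaten agent, and it is recursive, so one hopes for a proof by induction. We first make the question precise, then test $q$ on three and four agents. It will fail at four, and the way it fails tells us how to repair it.

The question is taken from David Pennock, Ariel Schvartzman, Eric Xue, "Toward Fair and Strategyproof Tournament Rules for Tournaments with Partially Transferable Utilities", arXiv:2408.10346 (2024).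

**Definition (tournament, rule).** A tournament $T$ on $[n]=\{1,\dots,n\}$ is a complete oriented graph: for each pair $i\ne j$ exactly one of $i\succ_T j$ ("$i$ beats $j$") and $j\succ_T i$ holds. A tournament rule $r$ assigns to every tournament $T$ on $[n]$, for every $n\ge1$, a probability distribution $(r_1(T),\dots,r_n(T))$; here $r_i(T)$ is the probability that $i$ is declared the winner.

**Definition (Condorcet consistency, monotonicity).** A Condorcet winner (CW) of $T$ is an agent who beats every other agent; there is at most one. The rule $r$ is Condorcet consistent (CC) if $r_i(T)=1$ whenever $i$ is the CW of $T$. It is monotone if $r_i(T')\ge r_i(T)$ whenever $T,T'$ differ only in the match between $i$ and $j$, with $j\succ_T i$ and $i\succ_{T'}j$.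

**Definition (2-SNM$_\lambda$).** For $\lambda\ge0$, the rule $r$ is 2-SNM$_\lambda$ (2-strongly-non-manipulable with selfishness parameter $\lambda$) if for every $n$, all distinct $i,j\in[n]$, and all $T,T'$ on $[n]$ that differ only in the match between $i$ and $j$, with $i\succ_T j$ and $j\succ_{T'}i$,
$$\bigl(r_i(T')+r_j(T')\bigr)-\bigl(r_i(T)+r_j(T)\bigr)\le\lambda\bigl(r_i(T)-r_i(T')\bigr).$$

The left side is the pair's joint gain when $i$ throws her match to $j$; the bracket on the right is the sacrifice of $i$. The task is to prove or disprove that some rule is monotone, CC and 2-SNM$_1$.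

It helps to look at a changed match from both ends. Call $(T,T';u,w)$ a *flip* if $T,T'$ differ only in the match between $u$ and $w$, with $u\succ_T w$ and $w\succ_{T'}u$. Put
$$a=r_u(T)-r_u(T'),\qquad b=r_w(T')-r_w(T).\tag{1}$$
So $a$ and $b$ are what the match is worth to $u$ and to $w$. If $u$ throws, we pass from $T$ to $T'$: the gain is $b-a$ and the sacrifice is $a$. If $w$ throws, we pass from $T'$ to $T$: the gain is $a-b$ and the sacrifice is $b$. At $\lambda=1$ the conditions $b-a\le a$ and $a-b\le b$ say that
$$b\le 2a\quad\text{and}\quad a\le 2b\qquad\text{for every flip.}\tag{2}$$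
Thus 2-SNM$_1$ is equivalent to (2). Moreover (2) gives $a\le2b\le4a$, hence $a\ge0$, and in the same way $b\ge0$; this is monotonicity. So monotonicity comes for free, and we are looking for a CC rule with (2).

## Three agents: the parameter 1 leaves no slack

Suppose first that one agent, $x$, beats $y$ and $z$, and $y$ beats $z$. Flipping $x,y$ makes $y$ the CW, so $a=b=1$ for any CC rule. Flipping $y,z$ changes nothing, so $a=b=0$. Flipping $x,z$ gives a 3-cycle, on which $q$ deletes a random agent and leaves a two-agent match. If $u_{i+1}$ denotes the agent who beats $u_i$ (indices mod 3), deleting $u_{i+1}$ makes $u_i$ win. So $q=(\frac13,\frac13,\frac13)$ on a 3-cycle. For the flip of $x=u$ and $z=w$ this gives $a=1-\frac13=\frac23$ and $b=\frac13$. Hence $a=2b$: condition (2) holds, with equality on one side.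

No CC rule can do better here. Let $r$ be any CC rule and $T$ a 3-cycle. If $w$ beats $u$ in $T$ and throws that match, $u$ becomes the CW, because $w$ was the only agent beating $u$. The gain is $1-r_u(T)-r_w(T)$ and the sacrifice is $r_w(T)$. Summed over the three matches, every agent occurs once as $u$ and once as $w$, so the gains sum to $3-2=1$ and the sacrifices sum to $1$. If $r$ is 2-SNM$_\lambda$, summing its three inequalities gives $1\le\lambda$. So no CC rule is 2-SNM$_\lambda$ with $\lambda<1$. The same sum shows that some gain is at least $\frac13$.

## Four agents: random deletion fails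

Let $F$ be the tournament on $[4]$ in which $1$ beats $2,3$; $2$ beats $3,4$; $3$ beats $4$; and $4$ beats $1$. It has no CW. We list what is left after each deletion.

| deleted agent | what remains | $q$ of the rest, on agents $(1,2,3,4)$ |
|---|---|---|
| $1$ | $2$ is the CW | $(0,1,0,0)$ |
| $2$ | cycle $1\succ3\succ4\succ1$ | $(\frac13,0,\frac13,\frac13)$ |
| $3$ | cycle $1\succ2\succ4\succ1$ | $(\frac13,\frac13,0,\frac13)$ |
| $4$ | $1$ is the CW | $(1,0,0,0)$ |

Averaging, $q(F)=(\frac5{12},\frac4{12},\frac1{12},\frac2{12})$. Now let agent $4$ throw her match to $1$. Then $1$ is the CW, the joint gain is $1-\frac7{12}=\frac5{12}$, and the sacrifice is only $\frac2{12}$. So $q$ is not 2-SNM$_1$.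

A uniform lottery over the four agents would not save the situation at $F$ either: the same throw would gain $\frac12$ for a sacrifice of $\frac14$.

## Where the induction for random deletion loses

Let us attempt the inductive proof of (2) for $q$ anyway and see which term breaks it. Write $T\setminus v$ for $T$ with $v$ deleted.

If neither $T$ nor $T'$ has a CW, there is no trouble. For $v\notin\{u,w\}$ the tournaments $T\setminus v,T'\setminus v$ again form a flip of $u,w$, with values $(a_v,b_v)$ say. For $v\in\{u,w\}$ we have $T\setminus v=T'\setminus v$. So $n(a,b)=\sum_{v\ne u,w}(a_v,b_v)$, and (2) is inherited.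

The trouble is at the boundary, when $T$ has CW $u$ and $T'$ has no CW. In $T'$ the agent $u$ is beaten by $w$ alone. By CC, $a=1-q_u(T')$ and $b=q_w(T')$, so $a\le2b$ reads
$$q_u+2q_w\ge1\qquad\text{at }T'.\tag{3}$$
Evaluate $n(q_u+2q_w)$ by deletions. A deletion of $v\notin\{u,w\}$ contributes at least $1$: in $T'\setminus v$ the agent $u$ is still beaten only by $w$, so either $w$ has become the CW, and the contribution is $2$, or there is no CW and induction applies. Deleting $w$ makes $u$ the CW and contributes $1$. But deleting $u$ contributes $2q_w(T'\setminus u)$, which may be $0$. In $F$, with $u=1$ and $w=4$, it is $0$, and $q_1+2q_4=\frac34$.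

So the loss occurs in the turn of an agent $u$ who has lost exactly once. Beating $u$ is the most valuable thing that $w$ did, and when $u$ is deleted it is forgotten. This suggests giving credit: when the deleted agent $v$ has exactly one loss, let her only conqueror win outright with some probability $\theta$, and continue with $T\setminus v$ only with probability $1-\theta$.

How large should $\theta$ be? Three-cycles keep the value $\frac13$ each by symmetry. In $F$, agent $1$ has lost only to $4$, agent $2$ only to $1$, and agents $3,4$ have lost twice. In $4(r_1+2r_4)$ the turn of $1$ now contributes $2\theta$. The turn of $2$ contributes $\theta+(1-\theta)\cdot1=1$, and the turns of $3$ and $4$ contribute $1$ each. The sum is $3+2\theta$, and it is at least $4$ exactly when $\theta\ge\frac12$. So $\theta=\frac12$ is the smallest credit that passes the test (3) at $F$. We take it. The price is that the recursion will no longer be clean away from the boundary; error terms will appear, and we shall need room to absorb them.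

## Half credit for the only conqueror

From now on tournaments live on arbitrary finite nonempty sets of agents; restricting to the sets $[n]$ gives a tournament rule in the sense of the definition. Write $d_T(v)$ for the number of agents who beat $v$ in $T$. If $d_T(v)=1$, write $\beta_T(v)$ for the unique agent who beats $v$. Let $e_v$ be the point mass at $v$. A distribution on the agents of $T\setminus v$ is extended by $0$ at $v$. In $F$, for instance, $d=(1,1,2,2)$, $\beta(1)=4$ and $\beta(2)=1$. A CW is an agent with $d_T=0$.

**Definition (the rule $r$).** Recursively in the number $n$ of agents: if $T$ has a CW $i$, then $r(T)=e_i$; this covers $n\le2$. If $T$ has no CW, so that $n\ge3$ and all $d_T(v)\ge1$, then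
$$r(T)=\frac1n\sum_v\rho^v(T),\qquad \rho^v(T)=\begin{cases} r(T\setminus v)&\text{if } d_T(v)\ge2,\\[2pt] \frac12e_{\beta_T(v)}+\frac12\,r(T\setminus v)&\text{if } d_T(v)=1.\end{cases}$$

We call $\rho^v$ the *turn* of $v$. The rule is well defined; it is anonymous, meaning that relabeling the agents relabels the outcome; and it is CC by definition.

At $F$ the turns are $\rho^1=(0,\frac12,0,\frac12)$, $\rho^2=(\frac12+\frac16,0,\frac16,\frac16)$, $\rho^3=(\frac13,\frac13,0,\frac13)$, $\rho^4=(1,0,0,0)$, so
$$r(F)=\bigl(\tfrac{12}{24},\tfrac5{24},\tfrac1{24},\tfrac6{24}\bigr).\tag{4}$$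
Indeed $r_1+2r_4=1$, so (3) now holds at $F$ with equality.

**Theorem 1.** Let $T,T'$ differ only in the match between $u$ and $w$, with $u\succ_Tw$ and $w\succ_{T'}u$. For the rule $r$ and with $a,b$ as in (1),
$$a\le2b,\qquad b\le2a,\qquad |a-b|\le\tfrac13.$$

**Corollary 2.** The rule $r$ is monotone, Condorcet consistent and 2-SNM$_1$. In particular, such a rule exists. Moreover no pair gains more than $\frac13$ jointly when one of its members throws the match between them.

*Proof.* CC holds by definition. The first two inequalities of Theorem 1 are (2), which we saw to be equivalent to 2-SNM$_1$ and to imply $a,b\ge0$, that is, monotonicity. The joint gains are $b-a$ and $a-b$, which gives the last sentence. $\square$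

Here is how the proof is organized. The boundary flips require bounds on $r$ at a tournament with an agent $u$ who is beaten only by $w$; these are parts (ii)–(iv) of the lemma below. The error terms require an upper bound on a single probability, part (i), and some slack in the other boundary inequality, part (iii). Then comes the induction on flips.

## Four inequalities one match away from a Condorcet winner

We use three elementary facts.

**(F1)** *If $d_T(u)=1$ and $\beta_T(u)=w$, then only $w$ can be a CW of $T$; the same holds for $T\setminus v$ whenever $v\ne u,w$.* A CW other than $u$ must beat $u$, and only $w$ does; $u$ itself loses to $w$. Deleting $v\ne u,w$ does not change this.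

**(F2)** *For each $k$ at most one $v$ has $d_T(v)=1$ and $\beta_T(v)=k$.* Of two such agents one beats the other, and the loser is then beaten by somebody besides $k$.

**(F3)** *If $d_T(u)=1$, $\beta_T(u)=w$, $v\notin\{u,w\}$ and $d_T(v)=1$, then $\beta_T(v)=u$.* For $u$ beats everybody except $w$, so $u$ beats $v$.

**Lemma 3.** Let $T$ be a tournament with $n$ agents and no CW. Then

(i) $r_k(T)\le\frac35$ for every agent $k$.

If moreover $d_T(u)=1$ and $\beta_T(u)=w$, then at $T$

(ii) $r_u+2r_w\ge1$;

(iii) $2r_u+r_w\le\frac75$;

(iv) $r_u+r_w\ge\frac23$.

The constants come from the proof. If one runs part (i) with an unknown bound $c$, the critical inequality is $1+(\frac12+\frac c2)+(n-3)c\le nc$, that is, $c\ge\frac35$. In (iii), with an unknown bound $C$ and the value $\frac35$ from (i), two different cases both give $C\ge\frac75$. In (iv) one gets $\frac23$.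

*Proof.* Induction on $n\ge3$: we assume all four parts for smaller tournaments without a CW. If a smaller tournament has a CW, $r$ is known there. No separate base case is needed, since for $n=3$ every $T\setminus v$ has a CW. Write $d=d_T$, $\beta=\beta_T$. Each part estimates a sum of $n$ turns.

**Step 1: part (i), an upper bound for one agent.** We bound $\sum_v\rho^v_k$ by $\frac{3n}5$. The turn $v=k$ contributes $0$: $r(T\setminus k)$ is $0$ at $k$, and $\beta(k)\neq k$.

Let $v\ne k$ and suppose that $k$ is not the CW of $T\setminus v$. Then $r_k(T\setminus v)\le\frac35$: it is $0$ if $T\setminus v$ has another CW, and otherwise induction applies. Hence $\rho^v_k\le\frac35$, unless $d(v)=1$ and $\beta(v)=k$, where $\rho^v_k\le\frac12+\frac12\cdot\frac35=\frac45$. Call such a $v$ exceptional; by (F2) there is at most one $v$ with $d(v)=1$ and $\beta(v)=k$.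

If $d(k)\ge2$, then $k$ is never the CW of $T\setminus v$, so the sum is at most $\frac45+(n-2)\frac35<\frac{3n}5$.

If $d(k)=1$, let $j=\beta(k)$. Then $k$ is the CW of $T\setminus v$ only for $v=j$, and $\rho^j_k\le1$. An exceptional $v$ is beaten by $k$, whereas $j$ beats $k$, so $v\ne j$. If there is an exceptional $v$, the sum is at most
$$1+\tfrac45+(n-3)\tfrac35=\tfrac{3n}5 .$$
If there is none, it is at most $1+(n-2)\frac35<\frac{3n}5$.

**Step 2: preparation for (ii)–(iv), the possible shapes of each turn.** Let $d(u)=1$ and $\beta(u)=w$.

For $v\notin\{u,w\}$, in $T\setminus v$ the agent $u$ is still beaten only by $w$. By (F1), either $w$ is the CW of $T\setminus v$, or $T\setminus v$ has no CW and the induction hypothesis applies to the pair $(u,w)$ there. If $d(v)=1$, then $\beta(v)=u$ by (F3), so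
$$\rho^v=\tfrac12e_u+\tfrac12r(T\setminus v).\tag{5}$$

For $v=u$ we have
$$\rho^u=\tfrac12e_w+\tfrac12r(T\setminus u),\tag{6}$$
with $\rho^u_u=0$.

For $v=w$, the agent $u$ is the CW of $T\setminus w$, because $w$ alone beat her. So $\rho^w=e_u$ if $d(w)\ge2$. The case $d(w)=0$ does not occur, as $T$ has no CW. If $d(w)=1$, put $x=\beta(w)$. Since $w$ beats $u$, we have $x\notin\{u,w\}$, and $\rho^w=\frac12e_x+\frac12e_u$. In this case $T\setminus x$ has CW $w$, so by (5)
$$\rho^x=e_w\ \text{ if } d(x)\ge2,\qquad \rho^x=\tfrac12e_u+\tfrac12e_w\ \text{ if } d(x)=1.\tag{7}$$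

**Step 3: part (ii), the inequality that random deletion violated.** Let $g(v)=\rho^v_u+2\rho^v_w$ and $G(v)=r_u(T\setminus v)+2r_w(T\setminus v)$; we show $\sum_vg(v)\ge n$.

For $v\notin\{u,w\}$ we have $G(v)\ge1$, by induction, or because $G(v)=2$ if $w$ is the CW. So $g(v)=G(v)\ge1$ if $d(v)\ge2$, and by (5) $g(v)=\frac12+\frac12G(v)\ge1$ if $d(v)=1$. By (6), $g(u)=1+r_w(T\setminus u)\ge1$: this is what the half credit achieves.

If $d(w)\ge2$, then $g(w)=1$ and the sum is at least $n$.

If $d(w)=1$, then $g(w)=\frac12$ only. But by (7), $g(x)=2$ or $g(x)=\frac12+1=\frac32$. The other $n-2$ turns contribute at least $1$ each, so the sum is at least $(n-2)+\frac12+\frac32=n$.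

**Step 4: part (iii), slack in the other direction.** Let $h(v)=2\rho^v_u+\rho^v_w$ and $H(v)=2r_u(T\setminus v)+r_w(T\setminus v)$; we show $\sum_vh(v)\le\frac{7n}5$.

For $v\notin\{u,w\}$ we have $H(v)\le\frac75$, by induction, or because $H(v)=1$ if $w$ is the CW. So $h(v)\le\frac75$ if $d(v)\ge2$. If $d(v)=1$, then by (5) $h(v)=1+\frac12H(v)\le\frac{17}{10}$. By (F3) such a $v$ has $\beta(v)=u$, so by (F2) there is at most one.

Next, $h(w)\le2$: it is $2$ if $d(w)\ge2$ and $1$ if $d(w)=1$. Finally $h(u)=\frac12+\frac12r_w(T\setminus u)$ by (6). Now $w$ loses to somebody in $T$, and not to $u$, so $w$ is not the CW of $T\setminus u$. Hence $r_w(T\setminus u)\le\frac35$, by (i) for $T\setminus u$ or because it is $0$ when there is another CW. So $h(u)\le\frac12+\frac3{10}=\frac45$.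

If no $v\notin\{u,w\}$ has $d(v)=1$, the sum is at most
$$\tfrac45+2+(n-2)\tfrac75=\tfrac{7n}5 .$$
If there is one, then it is beaten only by $u$, so it is the CW of $T\setminus u$. Then $r_w(T\setminus u)=0$ and $h(u)=\frac12$, and the sum is at most
$$\tfrac12+2+\tfrac{17}{10}+(n-3)\tfrac75=\tfrac{7n}5 .$$

**Step 5: part (iv), for the absolute bound $\frac13$.** Let $s(v)=\rho^v_u+\rho^v_w$; we show $\sum_vs(v)\ge\frac{2n}3$.

For $v\notin\{u,w\}$ we have $r_u(T\setminus v)+r_w(T\setminus v)\ge\frac23$, by induction, or because it is $1$ if $w$ is the CW. So $s(v)\ge\frac23$; if $d(v)=1$, then even $s(v)\ge\frac12+\frac13$. By (6), $s(u)\ge\frac12$.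

If $d(w)\ge2$, then $s(w)=1$ and the sum is at least $(n-2)\frac23+\frac32>\frac{2n}3$.

If $d(w)=1$, then $s(w)=\frac12$, and $s(x)=1$ in both cases of (7). So the sum is at least $(n-3)\frac23+\frac12+\frac12+1=\frac{2n}3$. $\square$

## Flipping one match: the boundary and the error terms

*Proof of Theorem 1.* Induction on $n\ge2$. Exchanging $(T,u)$ with $(T',w)$ turns a flip into a flip and swaps $a$ and $b$; the claim is symmetric under this exchange. For $n=2$ we have $a=b=1$. Let $n\ge3$.

**Step 1: flips in which $T$ or $T'$ has a CW.** This is where the lemma is used directly. If an agent outside $\{u,w\}$ is the CW of one of the two tournaments, she is the CW of both, and $a=b=0$. Otherwise $u$ is the CW of $T$ or $w$ is the CW of $T'$, and by symmetry we may assume that $u$ is the CW of $T$. Then in $T'$ the agent $u$ is beaten only by $w$. If $w$ is the CW of $T'$, then $a=b=1$. If not, $T'$ has no CW by (F1), and $a=1-r_u(T')$, $b=r_w(T')$. By Lemma 3 at $T'$,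
$$2b-a=(r_u+2r_w)(T')-1\ge0,\qquad 2a-b=2-(2r_u+r_w)(T')\ge\tfrac35,$$
$$a-b=1-(r_u+r_w)(T')\in[0,\tfrac13],\tag{8}$$
by parts (ii), (iii) and (iv) respectively; the lower bound in the last line holds because probabilities sum to $1$.

From now on neither $T$ nor $T'$ has a CW. Then $d_T(u)\ge1$ and $d_{T'}(u)=d_T(u)+1\ge2$; likewise $d_{T'}(w)=d_T(w)-1\ge1$, so $d_T(w)\ge2$.

**Step 2: the recursion for $(a,b)$, with its error terms.** For $v\notin\{u,w\}$ let $(a_v,b_v)$ be the pair (1) for the flip $(T\setminus v,T'\setminus v;u,w)$. We compare the turns in $T$ and $T'$.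

Let $v\notin\{u,w\}$. Then $d(v)$ and $\beta(v)$ agree in $T$ and $T'$, so any credit $\frac12e_{\beta(v)}$ cancels in the difference. The turn contributes $\kappa_v(a_v,b_v)$ to $n(a,b)$, where $\kappa_v=1$ if $d(v)\ge2$ and $\kappa_v=\frac12$ if $d(v)=1$.

Let $v=u$. Then $T\setminus u=T'\setminus u$, and the component at $u$ is $0$, so nothing is contributed to $a$. If $d_T(u)\ge2$, both turns are $r(T\setminus u)$. If $d_T(u)=1$, then $d_{T'}(u)=2$, so $\rho^u(T)=\frac12e_{\beta_T(u)}+\frac12r(T\setminus u)$ and $\rho^u(T')=r(T\setminus u)$. Since $u\succ_Tw$, we have $\beta_T(u)\ne w$. So the contribution to $b$ is $r_w(T\setminus u)-\frac12r_w(T\setminus u)=\frac12r_w(T\setminus u)$.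

Let $v=w$. By the symmetric argument, the contribution is $\frac12r_u(T\setminus w)$ to $a$ if $d_{T'}(w)=1$, and none otherwise. Note that $d_{T'}(w)=1$ means $d_T(w)=2$.

With $R=r_u(T\setminus w)$ and $Q=r_w(T\setminus u)$, and with $\mathbf 1[\cdot]$ equal to $1$ if the condition holds and to $0$ otherwise, we obtain
$$n(a,b)=\sum_{v\ne u,w}\kappa_v(a_v,b_v)+\Bigl(\tfrac12\mathbf 1[d_T(w)=2]\,R,\ \tfrac12\mathbf 1[d_T(u)=1]\,Q\Bigr).\tag{9}$$

As a check, take $T=F$, $u=2$, $w=4$. Then $T'$ has $4$ beating $1,2$; $1$ beating $2,3$; $2$ beating $3$; and $3$ beating $4$. This is $F$ with the roles of $1,2,3,4$ played by $4,1,2,3$. By (4), $a=\frac5{24}-\frac1{24}=\frac16$ and $b=\frac{12}{24}-\frac6{24}=\frac14$, so $4(a,b)=(\frac23,1)$. In (9), $v=1$ has $\kappa_1=\frac12$. Here $2$ is the CW of $T\setminus1$ and $T'\setminus1$ is a 3-cycle, so $(a_1,b_1)=(\frac23,\frac13)$. Next, $v=3$ has $\kappa_3=1$. Here $T\setminus3$ is a 3-cycle and $4$ is the CW of $T'\setminus3$, so $(a_3,b_3)=(\frac13,\frac23)$. Finally $R=0$, as $1$ is the CW of $T\setminus4$, and $Q=\frac13$, as $T\setminus2$ is a 3-cycle. The right side is $(\frac13+\frac13+0,\ \frac16+\frac23+\frac16)=(\frac23,1)$,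 as it should be.

**Step 3: the bound $|a-b|\le\frac13$.** By induction $|a_v-b_v|\le\frac13$ for $v\ne u,w$. The two error terms in (9) lie in $[0,\frac12]$, so their difference is at most $\frac12$ in absolute value. Hence $n|a-b|\le\frac{n-2}3+\frac12\le\frac n3$.

It remains to show $2a-b\ge0$ and $2b-a\ge0$. By induction $2a_v-b_v\ge0$ and $2b_v-a_v\ge0$ for all $v\ne u,w$. A negative contribution can come only from an error term. To outweigh it we use one particular $v$: the deletion that lands on the boundary, where (8) gives $\frac35$ instead of $0$.

**Step 4: $d_T(u)\ge2$ and $d_T(w)\ge3$.** There are no error terms, and both inequalities follow from (9).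

**Step 5: $d_T(u)=1$ and $d_T(w)\ge3$.** Only $b$ has an error term, namely $\frac12Q\ge0$. So $n(2b-a)\ge Q\ge0$.

For $2a-b$, let $k=\beta_T(u)$; then $k\notin\{u,w\}$. In $T\setminus k$ the agent $u$ is the CW. In $T'\setminus k$ she is beaten only by $w$, and $w$ has at least $d_{T'}(w)-1\ge1$ losses, so there is no CW by (F1). The computation leading to (8), applied to the flip $(T\setminus k,T'\setminus k;u,w)$, gives by Lemma 3 (iii)
$$2a_k-b_k=2-(2r_u+r_w)(T'\setminus k)\ge\tfrac35 .$$
In $T\setminus u$ the agent $w$ has at least $2$ losses, so she is not the CW. Hence $Q\le\frac35$, by Lemma 3 (i), or because $Q=0$ if there is another CW. Since $\kappa_k\ge\frac12$,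
$$n(2a-b)\ge\kappa_k\cdot\tfrac35-\tfrac12Q\ge\tfrac3{10}-\tfrac3{10}=0 .$$

**Step 6: $d_T(u)\ge2$ and $d_T(w)=2$.** The exchange of $(T,u)$ with $(T',w)$ turns this into Step 5, because $d_{T'}(w)=1$ and $d_{T'}(u)=d_T(u)+1\ge3$.

**Step 7: $d_T(u)=1$ and $d_T(w)=2$.** Both error terms are present. Let $k=\beta_T(u)$, and let $u,l$ be the two agents who beat $w$ in $T$, so $l=\beta_{T'}(w)$. Then $k,l\notin\{u,w\}$. In $T\setminus w$ the agent $u$ still loses to $k$, and in $T\setminus u$ the agent $w$ still loses to $l$. So neither is a CW there, and $R,Q\le\frac35$ by Lemma 3 (i), or they are $0$ if somebody else is the CW.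

Suppose $k=l$. Then $T\setminus k$ has CW $u$ and $T'\setminus k$ has CW $w$, so $(a_k,b_k)=(1,1)$. From (9),
$$n(2a-b)\ge\kappa_k+R-\tfrac12Q\ge\tfrac12-\tfrac3{10}>0,\qquad n(2b-a)\ge\kappa_k+Q-\tfrac12R\ge\tfrac12-\tfrac3{10}>0 .$$

Suppose $k\ne l$. Then $T\setminus k$ has CW $u$. In $T'\setminus k$ the agent $u$ is beaten only by $w$, and $w$ still loses to $l$, so there is no CW by (F1). As in Step 5,
$$2a_k-b_k=2-(2r_u+r_w)(T'\setminus k)\ge\tfrac35 .$$
On the other side, $T'\setminus l$ has CW $w$. In $T\setminus l$ the agent $w$ is beaten only by $u$, and $u$ still loses to $k$, so by (F1) applied to $w$ there is no CW. Here $a_l=r_u(T\setminus l)$ and $b_l=1-r_w(T\setminus l)$, and Lemma 3 (iii) for $w$ with $\beta(w)=u$ gives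
$$2b_l-a_l=2-(2r_w+r_u)(T\setminus l)\ge\tfrac35 .$$
Therefore
$$n(2a-b)\ge\tfrac35\kappa_k+R-\tfrac12Q\ge\tfrac3{10}-\tfrac3{10}=0,\qquad n(2b-a)\ge\tfrac35\kappa_l+Q-\tfrac12R\ge\tfrac3{10}-\tfrac3{10}=0 .$$
Steps 4–7 cover all values of $d_T(u)\ge1$ and $d_T(w)\ge2$, and the induction is complete. $\blacksquare$

## Optimal constants, and agents outside the top cycle

**Definition (top cycle).** Call a nonempty set $A$ of agents dominating if every member of $A$ beats every non-member. Of two dominating sets one contains the other: if $x\in A\setminus B$ and $y\in B\setminus A$, then $x$ would beat $y$ and $y$ would beat $x$. So there is a smallest dominating set $S$, the top cycle of $T$. Write $T[S]$ for the tournament $T$ restricted to $S$.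

In $F$ the top cycle is everything. Because $1\succ2\succ3\succ4\succ1$, for every nonempty proper subset $A$ some outsider beats a member of $A$. If we flip the match between $3$ and $4$, agent $3$ loses to everyone and the top cycle is $\{1,2,4\}$.

**Theorem 4.** The rule $r$ is anonymous, monotone and Condorcet consistent, and whenever an agent throws a match,
$$\text{joint gain of the pair}\le\min\{\,1\cdot\text{sacrifice},\ \tfrac13\,\}.$$
Both constants are individually optimal among Condorcet consistent rules. Moreover $r(T)=r(T[S])$, where $S$ is the top cycle of $T$; in particular agents outside $S$ have probability $0$ and do not affect the outcome.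

*Proof.* The bounds and the first properties are Theorem 1 and Corollary 2. Optimality is the computation on the 3-cycle made earlier: for any CC rule some throw gains at least $\frac13$, and 2-SNM$_\lambda$ forces $\lambda\ge1$.

**The top cycle statement.** We use induction on $n$ and compare the turns in $T$ with those in $T[S]$. If $|S|=1$, the member of $S$ is the CW and the claim is CC. If $S$ is the whole agent set, there is nothing to prove. Otherwise $|S|\ge3$, since a dominating set of two agents contains a dominating singleton, namely the winner of their match. Neither $T$ nor $T[S]$ has a CW: a CW of $T[S]$ would also beat all agents outside $S$, and a CW of $T$ would be a dominating singleton.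

Let $v\notin S$. Then $d_T(v)\ge|S|\ge3$. The set $S$ is dominating in $T\setminus v$. A smaller dominating set of $T\setminus v$ would be contained in $S$, hence would also beat $v$ and be dominating in $T$, which is impossible. So $S$ is the top cycle of $T\setminus v$, and by induction $\rho^v(T)=r(T\setminus v)=r(T[S])$.

Let $v\in S$. All agents who beat $v$ lie in $S$, so $d(v)$ and $\beta(v)$ are the same in $T$ and in $T[S]$. The set $S\setminus\{v\}$ is dominating in $T\setminus v$, so the top cycle of $T\setminus v$ lies inside it. A subset of $S\setminus\{v\}$ is dominating in $T\setminus v$ exactly when it is dominating in $T[S]\setminus v$, since all its members beat everybody outside $S$. So $T\setminus v$ and $T[S]\setminus v$ have the same top cycle $S^*$. By induction, applied to both, $r(T\setminus v)=r(T[S^*])=r(T[S]\setminus v)$. Hence $\rho^v(T)=\rho^v(T[S])$.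

Summing over all $v$,
$$n\,r(T)=|S|\,r(T[S])+(n-|S|)\,r(T[S])=n\,r(T[S]).\qquad\square$$

## Three-agent top cycles leave no choice

The last result concerns all CC rules that are 2-SNM$_1$, not only ours.

**Theorem 5.** Let $r$ be any Condorcet consistent 2-SNM$_1$ rule, not necessarily anonymous. Then:

(a) $r$ is automatically monotone, and, in the notation (1), being 2-SNM$_1$ is equivalent to $\frac a2\le b\le2a$ for all flips;

(b) whenever the top cycle of $T$ has exactly three agents, each of them wins with probability exactly $\frac13$.

*Proof.* Part (a) was shown with (2): the two possible throws in a flip give exactly $b-a\le a$ and $a-b\le b$, and together these imply $a,b\ge0$.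

For (b), the three agents form a cycle, since otherwise one of them would beat the other two, hence everyone, and the top cycle would be a singleton. Name them so that $u_{i+1}$ beats $u_i$, indices mod 3. Agents outside the top cycle lose to $u_i$, so $u_{i+1}$ is the only agent beating $u_i$. If $u_{i+1}$ throws this match, $u_i$ becomes the CW. The gain is $1-r_{u_i}-r_{u_{i+1}}$ and the sacrifice is $r_{u_{i+1}}$, so 2-SNM$_1$ gives
$$r_{u_i}+2r_{u_{i+1}}\ge1\qquad(i=1,2,3).\tag{10}$$
Summing, $3\sum_ir_{u_i}\ge3$. As probabilities sum to at most $1$, we get $\sum_ir_{u_i}=1$, and all three inequalities (10) are equalities. Then $r_{u_i}=1-2r_{u_{i+1}}$; going around the cycle once,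
$$r_{u_i}=1-2\bigl(1-2(1-2r_{u_i})\bigr)=3-8r_{u_i},$$
so $r_{u_i}=\frac13$ for each $i$. $\square$
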